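\title{The Calabi invariant of $C^1$ irrational pseudo-rotations of the disk}

\begin{abstract}
We prove that the extended Calabi invariant $\mathrm{Cal}_1$ vanishes for every $C^1$ irrational pseudo-rotation of the closed disk, with no condition on the boundary map. We also prove a finite-period version of this statement, and deduce that an area-preserving $C^1$ diffeomorphism of the disk with $\mathrm{Cal}_1\neq0$ has infinitely many periodic points in the open disk. In the proof, smooth approximations of the map are extended to a slightly larger disk and suspended to star-shaped hypersurfaces in $\mathbb C^2$ with only two short Reeb orbits. Their ECH capacities of bounded index obey the combinatorics of an ellipsoid, all these domains are comparable to one fixed domain, and the volume asymptotics of ECH capacities then compute the Calabi invariant.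
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{The invariant}
Let $\mathbb D\subset\mathbb R^2=\mathbb C$ be the closed unit disk with the area form $\omega=dx\wedge dy$, and let $\mathrm{Diff}^1_\omega(\mathbb D)$ be the group of $C^1$ diffeomorphisms of $\mathbb D$ that preserve $\omega$, with the $C^1$ topology. An \emph{isotopy} is a path $I=(f_t)_{t\in[0,1]}$ in this group, continuous for the $C^1$ topology, with $f_0=\mathrm{id}$; its \emph{endpoint} is $f=f_1$.

For $x\ne y$ in $\mathbb D$ choose a continuous determination $\vartheta(t)$ of the argument of the vector $f_t(y)-f_t(x)\neq0$, and put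
\[
\mathrm{Ang}_I(x,y)=\frac{\vartheta(1)-\vartheta(0)}{2\pi}.
\]
This is the number of turns that $y$ makes around $x$ during the isotopy. It is a bounded function. Indeed, on the compact set of triples $(x,v,\rho)$ with $|v|=1$, $\rho\ge0$ and $x,\,x+\rho v\in\mathbb D$, the vector $\int_0^1Df_t(x+r\rho v)v\,dr$ is continuous in $(t,x,v,\rho)$ and never zero: it equals $(f_t(x+\rho v)-f_t(x))/\rho$ for $\rho>0$ and $Df_t(x)v$ for $\rho=0$. So the variation of its argument is continuous on a compact set. We may therefore define
\[
\widetilde{\mathrm{Cal}}(I)=\iint_{\mathbb D\times\mathbb D}\mathrm{Ang}_I(x,y)\,d\omega(x)\,d\omega(y).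
\]
The isotopy also determines a lift to $\mathbb R$ of the circle map $f|_{\partial\mathbb D}$; let $\operatorname{rot}(I)\in\mathbb R$ be its rotation number, in turns. The \emph{extended Calabi invariant} of $f$ is
\[
\mathrm{Cal}_1(f)=\widetilde{\mathrm{Cal}}(I)-\pi^2\operatorname{rot}(I).
\]
It does not depend on $I$ (Lemma~\ref{lem:indep}): for instance, following $I$ by a full turn of the disk adds $(\operatorname{area}\mathbb D)^2=\pi^2$ to $\widetilde{\mathrm{Cal}}(I)$ and $1$ to $\operatorname{rot}(I)$. The definition presupposes an isotopy from $\mathrm{id}$ to $f$, and this is understood whenever $\mathrm{Cal}_1(f)$ is written.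

An \emph{irrational pseudo-rotation} is an area-preserving homeomorphism of $\mathbb D$ that fixes $0$ and has no other periodic point; it is $C^1$ if it belongs to $\mathrm{Diff}^1_\omega(\mathbb D)$. Such a map has an irrational rotation number, which measures the rotation of every orbit around $0$ and equals the rotation number of the boundary map. By a result of Hutchings, $\mathrm{Cal}_1(f)=0$ for every $C^\infty$ irrational pseudo-rotation that coincides with a rotation near the boundary. The question that we answer comes from Joly~\cite{Joly}: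
\begin{quote}
\emph{Is $\mathrm{Cal}_1(f)=0$ for every $C^1$ irrational pseudo-rotation $f$ of $\mathbb D$?}
\end{quote}

\subsection*{What the invariant measures}
If $I$ has endpoint $f$ and $J=(g_t)$ is a second isotopy, let $J\cdot I$ be the isotopy that runs first through $I$ and then through $(g_t\circ f)$. Angles add along a path, so
\begin{equation}\label{eq:concat}
\mathrm{Ang}_{J\cdot I}(x,y)=\mathrm{Ang}_I(x,y)+\mathrm{Ang}_J(f(x),f(y)).
\end{equation}
Thus $\sum_{i<n}\mathrm{Ang}_I(f^i(x),f^i(y))$ is the winding of the orbit of $y$ around the orbit of $x$ up to time $n$. By Birkhoff's ergodic theorem for $f\times f$, the winding per unit time exists for almost every pair, and its integral is $\widetilde{\mathrm{Cal}}(I)$. So $\mathrm{Cal}_1(f)=0$ says that two orbits wind around each other, on average, at the speed of the boundary. For a pseudo-rotation one knows this speed for the pairs $(0,y)$, but these pairs form a null set.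

For a rigid rotation by $\alpha$ turns, $\mathrm{Ang}\equiv\alpha$ and $\mathrm{Cal}_1=0$. The invariant is $C^1$-continuous and unchanged under conjugation by smooth area-preserving maps (Lemma~\ref{lem:cont}), so it vanishes on the $C^1$ closure of the smooth conjugates of rotations. The next case is that of maps that rotate each circle centered at $0$.

\begin{example}\label{ex:radial}
Put $s=\pi|z|^2$, let $\rho$ be a smooth function on $[0,\pi]$, and let $f_t$ rotate the circle $\{s=\mathrm{const}\}$ by $t\rho(s)$ turns. This is the flow of the Hamiltonian $H(s)=\int_s^\pi\rho$ (conventions are in Section~\ref{sec:angles}). Lemma~\ref{lem:ham} and an integration by parts give $\widetilde{\mathrm{Cal}}(I)=2\int_0^\pi H\,ds=2\int_0^\pi s\rho(s)\,ds$, and $\operatorname{rot}(I)=\rho(\pi)$. Hence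
\[
\mathrm{Cal}_1(f_1)=2\int_0^\pi s\,\bigl(\rho(s)-\rho(\pi)\bigr)\,ds .
\]
If $\mathrm{Cal}_1(f_1)\ne0$, then $\rho$ is not constant, so it takes rational values and $f_1$ has whole circles of periodic points. If $\rho$ only avoids the fractions with denominator at most $d$, then it avoids $\frac1d\mathbb Z$, its oscillation is at most $1/d$, and $|\mathrm{Cal}_1(f_1)|\le\pi^2/d$.
\end{example}

These cases suggest that the answer is yes, and that $\mathrm{Cal}_1$ should be small as soon as periodic points of small period are absent.

\subsection*{Results}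

\begin{theorem}\label{thm:main}
Let $f$ be a $C^1$ irrational pseudo-rotation of $\mathbb D$ and $I$ an isotopy from $\mathrm{id}$ to $f$. Then $\widetilde{\mathrm{Cal}}(I)=\pi^2\operatorname{rot}(I)$, that is, $\mathrm{Cal}_1(f)=0$.
\end{theorem}

For an integer $d\ge2$ we say that a map $g\in\mathrm{Diff}^1_\omega(\mathbb D)$ with $g(0)=0$ satisfies $(\mathrm P_d)$ if
\begin{quote}
\emph{for $1\le q\le d$, the origin is the only fixed point of $g^q$ in $\mathbb D$, and $1$ is not an eigenvalue of $Dg(0)^q$.}
\end{quote}

\begin{theorem}\label{thm:finite}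
If $g_j\to f$ in $\mathrm{Diff}^1_\omega(\mathbb D)$ and $g_j$ satisfies $(\mathrm P_{d_j})$ with $d_j\to\infty$, then $\mathrm{Cal}_1(f)=0$. Consequently, for every $C^1$-compact set $\mathcal K\subset\{g\in\mathrm{Diff}^1_\omega(\mathbb D):g(0)=0\}$ and every $\delta>0$ there is $d$ such that each $g\in\mathcal K$ with $|\mathrm{Cal}_1(g)|\ge\delta$ violates $(\mathrm P_d)$.
\end{theorem}

\begin{theorem}\label{thm:periodic}
If $f\in\mathrm{Diff}^1_\omega(\mathbb D)$ and $\mathrm{Cal}_1(f)\ne0$, then $f$ has infinitely many periodic points in the open disk.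
\end{theorem}

\subsection*{Plan}
For a smooth isotopy, $\widetilde{\mathrm{Cal}}$ is twice the integral of the Hamiltonian (Section~\ref{sec:angles}), and that integral is the volume of a domain $X\subset\mathbb C^2$ whose boundary carries a Reeb flow with the disk map as a return map (Section~\ref{sec:susp}). The ECH capacities $c_k(X)$ are actions of collections of closed Reeb orbits, and their growth recovers the volume (Section~\ref{sec:ech}). When there are only two simple closed orbits, the capacities can be computed. Section~\ref{sec:model} does this for a smooth pseudo-rotation that is rigid near the boundary, and lists what breaks down for a $C^1$ map. Sections~\ref{sec:approx} and~\ref{sec:collar} provide the repairs, Section~\ref{sec:core} contains the main estimate, and Section~\ref{sec:proofs} derives the three theorems. The published results that we use are the Poincar\'e--Birkhoff theorem~\cite{BN}, the Herman--Yoccoz linearization theorem~\cite{Yoccoz}, four properties of ECH capacities~\cite{CGHR,HutQ,HutL} and, for Theorem~\ref{thm:periodic} only, a theorem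 of Franks~\cite{Franks}. Each is stated where it is needed.

\section{Angles, lifts and Hamiltonians}\label{sec:angles}

\subsection*{Conventions}
We use the coordinates $s=\pi|z|^2$ and $\theta\in\mathbb T=\mathbb R/\mathbb Z$, the angle in turns, so that $\omega=ds\wedge d\theta=d\lambda$ with $\lambda=s\,d\theta$. The closed disk of radius $R$ is $\mathbb D_R$, and $R_\phi$ is the rotation by $\phi$ turns. The Hamiltonian field of $H$ is defined by $\iota_X\omega=dH$, that is,
\[
\dot s=\partial_\theta H,\qquad \dot\theta=-\partial_sH .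
\]
Thus $H=\alpha(\pi-s)$ generates the rotation by $\alpha$ turns per unit time, and $|X|=|\nabla H|$. A \emph{smooth isotopy} $(J_t)$ is one that is smooth in $(t,z)$. Its generating field $X_t$ preserves $\omega$ and is tangent to $\partial\mathbb D$, so $\iota_{X_t}\omega=dH_t$ with $H_t$ constant on $\partial\mathbb D$; the \emph{normalized Hamiltonian} is the one that vanishes on $\partial\mathbb D$. An isotopy is \emph{flat} if it is constant in $t$ near the ends of its time interval; the normalized Hamiltonian of a smooth flat isotopy extends to a smooth function that is $1$-periodic in $t$.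

We put $\|g\|_{C^1}=\max(\sup|g|,\sup\|Dg\|)$. Composition and inversion of diffeomorphisms of a compact domain are continuous for this norm. For $f\in\mathrm{Diff}^1_\omega(\mathbb D)$ let $\Lambda(f)=\sup\|Df\|$. A matrix $A\in SL_2(\mathbb R)$ has singular values $\mu$ and $1/\mu$, so $\|A^{-1}\|=\|A\|\ge1$; hence $\Lambda(f^{-1})=\Lambda(f)\ge1$, and the chain rule gives
\begin{equation}\label{eq:chain}
\|g\circ f-g'\circ f\|_{C^1}\le\Lambda(f)\,\|g-g'\|_{C^1}.
\end{equation}

\subsection*{Lifts}
A \emph{lift} is an increasing homeomorphism $h$ of $\mathbb R$ that commutes with $x\mapsto x+1$, and $\operatorname{rot}(h)=\lim_n(h^n(x)-x)/n$. We write $h+y$ for $x\mapsto h(x)+y$. We recall the textbook facts: $\operatorname{rot}$ is continuous for the uniform topology, monotone, and invariant under conjugation by lifts; $\operatorname{rot}(h^q-p)=q\operatorname{rot}(h)-p$ for integers $p$ and $q\ge1$; $|h(x)-x-\operatorname{rot}(h)|\le1$; and $\operatorname{rot}(h)=0$ if and only if $h$ has a fixed point. In particular $h>\mathrm{id}$ if $\operatorname{rot}(h)>0$, and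 $h<\mathrm{id}$ if $\operatorname{rot}(h)<0$. Let
\[
\mathcal F_d=\{p/q:\ p\in\mathbb Z,\ 1\le q\le d\}.
\]
The components of $\mathbb R\setminus\mathcal F_d$ are called the \emph{gaps} of $\mathcal F_d$; they have length at most $1/d$ because $\frac1d\mathbb Z\subset\mathcal F_d$. By the facts above, $\operatorname{rot}(h)\notin\mathcal F_d$ if and only if $h^q(x)-x\notin\mathbb Z$ for all $x$ and all $1\le q\le d$. The lift of $f|_{\partial\mathbb D}$ determined by an isotopy $I$ is denoted by $h_I$.

\begin{lemma}\label{lem:indep}
If $I$ and $I'$ have the same endpoint, there is an integer $n$ with $\mathrm{Ang}_{I'}=\mathrm{Ang}_I+n$ and $h_{I'}=h_I+n$. Hence $\mathrm{Cal}_1(f)$ does not depend on the isotopy.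
\end{lemma}

\begin{proof}
Modulo $\mathbb Z$, the number $\mathrm{Ang}_I(x,y)$ depends only on $f$, $x$, $y$. So $\mathrm{Ang}_{I'}-\mathrm{Ang}_I$ is a continuous integer-valued function on the complement of the diagonal, which is connected since the diagonal has codimension two; it is a constant $n$. Also $h_{I'}=h_I+n'$ with $n'\in\mathbb Z$. Take $x=e^{2\pi i\xi}$, $y=e^{2\pi i\eta}$ with $0<\eta-\xi<1$, and let $\xi_t,\eta_t$ be their images under the boundary lifts of $f_t$. Then $0<\eta_t-\xi_t<1$ and $f_t(y)-f_t(x)=2i\sin(\pi(\eta_t-\xi_t))\,e^{\pi i(\xi_t+\eta_t)}$, so that $\mathrm{Ang}_I(x,y)=\frac12\bigl(h_I(\xi)-\xi+h_I(\eta)-\eta\bigr)$. The same formula for $I'$ gives $n=n'$.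
\end{proof}

\subsection*{Two lemmas on angles}
The first lemma lets us replace an isotopy by a nearby smooth one, and the second computes $\widetilde{\mathrm{Cal}}$ for the latter.

\begin{lemma}\label{lem:stab}
Let $I=(f_t)$ and $J=(g_t)$ be isotopies with $\Lambda(f_t)\le\Lambda$ and $\|f_t-g_t\|_{C^1}\le\eta$ for all $t$, where $\eta\Lambda<1$. Then $|\mathrm{Ang}_I-\mathrm{Ang}_J|\le\eta\Lambda$.
\end{lemma}

\begin{proof}
Since $\mathbb D$ is convex, the mean value inequality applies to $g_t-f_t$ and to $f_t^{-1}$:
\[
|(g_t-f_t)(y)-(g_t-f_t)(x)|\le\eta|y-x|\le\eta\Lambda\,|f_t(y)-f_t(x)| .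
\]
So the oriented angle from $f_t(y)-f_t(x)$ to $g_t(y)-g_t(x)$ has a continuous determination in $(-\frac\pi2,\frac\pi2)$, which vanishes at $t=0$ and is at most $\arcsin(\eta\Lambda)\le\frac\pi2\eta\Lambda$ in absolute value. Its value at $t=1$ is $2\pi(\mathrm{Ang}_J-\mathrm{Ang}_I)(x,y)$.
\end{proof}

\begin{lemma}\label{lem:ham}
Let $J=(J_t)$ be a smooth isotopy with normalized Hamiltonian $H_t$. Then
\[
\widetilde{\mathrm{Cal}}(J)=2\int_0^1\!\!\int_{\mathbb D}H_t\,\omega\,dt .
\]
If $J_t(0)=0$ for all $t$, then $\int_{\mathbb D}\mathrm{Ang}_J(0,y)\,d\omega(y)=\int_0^1H_t(0)\,dt$.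
\end{lemma}

\begin{proof}
In complex notation, with $X_t$ the generating field,
\[
\mathrm{Ang}_J(x,y)=\int_0^1\frac1{2\pi}\operatorname{Im}\frac{X_t(J_ty)-X_t(J_tx)}{J_ty-J_tx}\,dt ,
\]
and the integrand is bounded because $X_t$ is Lipschitz. By Fubini's theorem and area preservation it suffices to integrate at a fixed $t$, with $J_tx,J_ty$ replaced by $x,y$; we drop the index $t$. The mean of $1/(y-x)$ over the circle $|x|=r$ is $1/y$ for $r<|y|$ and $0$ for $r>|y|$, so $\int_{\mathbb D}\frac{d\omega(x)}{y-x}=\pi|y|^2/y=\pi\bar y$. Since $1/|y-x|$ is integrable on $\mathbb D\times\mathbb D$, we may split the numerator, and the two terms are exchanged by the symmetry $x\leftrightarrow y$. As $\lambda(X)=\frac12\operatorname{Im}(X\bar y)$ at the point $y$,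
\[
\frac1{2\pi}\iint\operatorname{Im}\frac{X(y)-X(x)}{y-x}\,d\omega(x)\,d\omega(y)=\frac1\pi\int\operatorname{Im}\bigl(X(y)\,\pi\bar y\bigr)\,d\omega(y)=2\int_{\mathbb D}\lambda(X)\,\omega .
\]
For any $1$-form $\mu$ on a surface, $0=\iota_X(\mu\wedge\omega)$ gives $\mu(X)\,\omega=\mu\wedge\iota_X\omega=\mu\wedge dH$. For $\mu=\lambda$ this is $H\omega-d(H\lambda)$, and Stokes' theorem with $H|_{\partial\mathbb D}=0$ gives the first formula.

If $J_t(0)=0$, then $X(0)=0$ and the integrand for the pair $(0,y)$ is $\frac1{2\pi}\operatorname{Im}(X(y)/y)=d\theta(X)$. Now $d\theta(X)\,\omega=d\theta\wedge dH=-d(H\,d\theta)$ on $\mathbb D\setminus\{0\}$. The integral over $\{r\le|y|\le1\}$ is $\int_{|y|=r}H\,d\theta-\int_{\partial\mathbb D}H\,d\theta$, which tends to $H(0)$ as $r\to0$.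
\end{proof}

\section{Rotation at the center and at the boundary}\label{sec:rot}

A map without short periodic orbits turns at nearly the same speed at $0$ and at $\partial\mathbb D$. This section makes the statement precise.

\subsection*{Linear paths}
An invertible $2\times 2$ matrix of positive determinant acts on the circle $\mathbb T$ of rays from the origin. A path $(A_t)$ of such matrices from $\mathrm{id}$ to $A$ determines a lift of the action of $A$; its rotation number is the \emph{rotation number of the path}.

\begin{lemma}\label{lem:linear}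
Let $(A_t)$ be a path as above with $\det A=1$ and rotation number $\beta$. Then $q\beta\in\mathbb Z$ if and only if $A^q$ has a positive eigenvalue. If $\beta\notin\frac12\mathbb Z$, then $A$ is conjugate in $SL_2(\mathbb R)$ to the rotation by $\beta$ turns, and its eigenvalues are the non-real numbers $e^{\pm2\pi i\beta}$.
\end{lemma}

\begin{proof}
Both conditions in the first claim say that $A^q$ fixes a ray. If $A$ has a real eigenvalue, then $A^2$ has a positive one and $2\beta\in\mathbb Z$. So for $\beta\notin\frac12\mathbb Z$ the eigenvalues are $e^{\pm2\pi i\phi}\notin\mathbb R$, and $A=BR_\phi B^{-1}$ for a real matrix $B$. Composing $B$ with a reflection changes $\phi$ to $-\phi$, so we may take $\det B>0$, and then $\det B=1$ after scaling. Since $B$ preserves the orientation of the circle of rays, $\phi\equiv\beta\pmod 1$.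
\end{proof}

\subsection*{Blowing up the origin}
Let $I=(g_t)$ be an isotopy \emph{fixing} $0$, that is, $g_t(0)=0$ for all $t$, with endpoint $g$. In the coordinates $(s,\theta)$, $g_t$ is a homeomorphism of $(0,\pi]\times\mathbb T$ that preserves $ds\wedge d\theta$. Since $g_t(z)=Dg_t(0)z+o(|z|)$ uniformly in $t$, and likewise for $g_t^{-1}$, it extends to a homeomorphism of the closed annulus $\mathbb A=[0,\pi]\times\mathbb T$, acting on $\{s=0\}$ as $Dg_t(0)$ acts on rays, and the extension is continuous in $t$. This is the \emph{blow-up}; here the $C^1$ hypothesis is used. The isotopy determines a lift $F$ of the blown-up $g$ to the strip $[0,\pi]\times\mathbb R$. The $\theta$-displacement of $F$ at $y\ne0$ is $\mathrm{Ang}_I(0,y)$; in particular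
\begin{equation}\label{eq:bdry}
h_I(\xi)-\xi=\mathrm{Ang}_I(0,e^{2\pi i\xi}).
\end{equation}
Let $\beta_0(I)$ be the rotation number of $F$ on $\{s=0\}$; it is the rotation number of the path $(Dg_t(0))$.

We recall the Poincar\'e--Birkhoff theorem, in the form for homeomorphisms~\cite{BN}: \emph{if a lift to the strip of an area-preserving homeomorphism of $\mathbb A$ isotopic to the identity moves the two boundary lines strictly in opposite directions, then the lift has a fixed point.}

\begin{lemma}\label{lem:PB}
Let $I$ be an isotopy fixing $0$ with endpoint $g$. If $p/q$ with $q\ge1$ lies strictly between $\beta_0(I)$ and $\operatorname{rot}(I)$, then $g^q$ has a fixed point in $\mathbb D\setminus\{0\}$.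
\end{lemma}

\begin{proof}
The lift $F^q-p$ of the blown-up $g^q$ has rotation numbers $q\beta_0(I)-p$ and $q\operatorname{rot}(I)-p$ on the two boundary lines. They are nonzero and of opposite signs, so the lines are moved strictly in opposite directions. The fixed point given by the Poincar\'e--Birkhoff theorem is not on these lines, so it projects to a fixed point of $g^q$ other than $0$.
\end{proof}

\begin{lemma}\label{lem:gap}
Let $g$ satisfy $(\mathrm P_d)$ and let $I$ be an isotopy from $\mathrm{id}$ to $g$ fixing $0$. Then $\operatorname{rot}(I)$ and $\beta_0(I)$ lie in the same gap of $\mathcal F_d$.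
\end{lemma}

\begin{proof}
Since $g^q$ has no fixed point on $\partial\mathbb D$ for $q\le d$, we have $\operatorname{rot}(I)\notin\mathcal F_d$. Let $A=Dg(0)$ and $q\le d$. The field $z-g^q(z)$ vanishes only at $0$, so its winding number along a small circle about $0$ equals its winding number along $\partial\mathbb D$. On $\partial\mathbb D$ the fields $z-rg^q(z)$, $0\le r\le1$, do not vanish, so this number is $1$. On the small circle it is the sign of $\det(\mathrm{id}-A^q)$, which is nonzero by $(\mathrm P_d)$. Hence $2-\operatorname{tr}A^q=\det(\mathrm{id}-A^q)>0$. A positive eigenvalue $\mu$ of $A^q$ would give $\operatorname{tr}A^q=\mu+1/\mu\ge2$. So $q\beta_0(I)\notin\mathbb Z$ by Lemma~\ref{lem:linear}, and $\beta_0(I)\notin\mathcal F_d$. By Lemma~\ref{lem:PB} no element of $\mathcal F_d$ lies between the two numbers.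
\end{proof}

\begin{lemma}\label{lem:pseudo}
Let $f$ be a $C^1$ irrational pseudo-rotation and $I$ an isotopy from $\mathrm{id}$ to $f$ fixing $0$. Then $\beta_0(I)=\operatorname{rot}(I)$ is irrational, and $f$ satisfies $(\mathrm P_d)$ for every $d$.
\end{lemma}

\begin{proof}
The number $\operatorname{rot}(I)$ is irrational because $f|_{\partial\mathbb D}$ has no periodic point. By Lemma~\ref{lem:PB} no rational number lies strictly between $\beta_0(I)$ and $\operatorname{rot}(I)$, so they are equal. By Lemma~\ref{lem:linear}, no power $Df(0)^q$ has a positive eigenvalue, and in particular not the eigenvalue $1$.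
\end{proof}

\begin{lemma}\label{lem:open}
The property $(\mathrm P_d)$ is $C^1$-open among maps fixing $0$.
\end{lemma}

\begin{proof}
Let $g$ satisfy $(\mathrm P_d)$, let $q\le d$, and put $M=Dg(0)^q-\mathrm{id}$, so that $|Mv|\ge2c|v|$ for some $c>0$. For $\rho$ small and $g'$ close to $g$ in $C^1$ we have $\|D(g'^q-\mathrm{id})-M\|\le c$ on $\mathbb D_\rho$. Then $Dg'(0)^q-\mathrm{id}$ is invertible, and $|g'^q(z)-z|\ge c|z|$ on $\mathbb D_\rho$ because $g'(0)=0$. On the compact set $\{\rho\le|z|\le1\}$ the function $|g^q(z)-z|$ has a positive lower bound, and this persists for $g'$ close to $g$.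
\end{proof}

The eigenvalue condition in $(\mathrm P_d)$ is needed for openness. In Example~\ref{ex:radial} with $\rho(0)=0$ and $0<\rho(s)<1/d$ for $s>0$, the origin is the only periodic point of period at most $d$, but replacing $\rho$ by $\rho-\epsilon$ creates a circle of fixed points for all small $\epsilon>0$.

\section{Suspension to star-shaped domains in $\mathbb C^2$}\label{sec:susp}

By Lemma~\ref{lem:ham} we have to compute the integral of a Hamiltonian $H_t$ over a disk times $[0,1]$. If $H$ is positive, this is the volume of the region under its graph, and that region embeds in $\mathbb C^2$ when we read $t$ as the argument and the height as the area $\pi|z_2|^2$ of a second complex coordinate. Positivity is arranged by adding $N$ full turns, which does not change the time-one map. Smoothness along $z_2=0$ requires that $H$ be a rotation near the boundary.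

Let $b=\pi R^2$, let $H_t$ be a smooth Hamiltonian on $\mathbb D_R$, $1$-periodic in $t$, with $H_t=\beta(b-s)$ near $\partial\mathbb D_R$, and let $\psi_t$ be its flow, $\psi=\psi_1$. We call $\beta$ the \emph{slope} of $H$. For an integer $N$ put
\[
G_t=N(b-s)+H_t\circ R_{-Nt}.
\]
This function is $1$-periodic in $t$ and generates the flow $R_{Nt}\circ\psi_t$, whose time-one map is $\psi$. Since rotations only shift $\theta$,
\begin{equation}\label{eq:radial}
G_t-s\,\partial_sG_t=Nb+(H_t-s\,\partial_sH_t)\circ R_{-Nt}.
\end{equation}
The pair $(H,N)$ is \emph{admissible} if $N+\beta>0$, $G>0$ for $s<b$, and $G-s\partial_sG>0$. Then we set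
\[
X(H,N)=\Bigl\{(z_1,z_2)\in\mathbb C^2:\ |z_1|\le R,\ \ \pi|z_2|^2\le G_t(z_1),\ \ t=\tfrac1{2\pi}\arg z_2\Bigr\},
\]
where all points $(z_1,0)$ with $|z_1|\le R$ are included.

On $\mathbb C^2$ let $s_i=\pi|z_i|^2$, let $\theta_i$ be the argument of $z_i$ in turns, and let $\lambda_0=s_1d\theta_1+s_2d\theta_2$, a smooth primitive of the standard symplectic form. By a \emph{star-shaped domain} we mean a compact $X\subset\mathbb C^2$ with smooth boundary $Y$, transverse to the radial field and meeting each ray from $0$ once. Then $\lambda_0|_Y$ is a contact form. Its \emph{Reeb field} spans the kernel of $d\lambda_0|_Y$ and satisfies $\lambda_0=1$; the period of a closed Reeb orbit $\gamma$ is its \emph{action} $\mathcal A(\gamma)=\int_\gamma\lambda_0$. The flow preserves the plane field $\xi=\ker\lambda_0|_Y$ and the area form $d\lambda_0|_\xi$. An oriented trivialization $\tau$ of $\xi$ along $\gamma$ turns the linearized flow into a path of matrices from $\mathrm{id}$ to the linearized return map, which has determinant $1$. The rotation number of this path is the \emph{rotation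 number} of $\gamma$ with respect to $\tau$; that of the iterate $\gamma^q$ is $q$ times as large. The orbit is \emph{elliptic} if the return map has non-real eigenvalues.

\begin{example}\label{ex:ellipsoid}
For $H=\beta(b-s)$ we get $G=(N+\beta)(b-s)$, and $X(H,N)$ is the ellipsoid $s_1/b+s_2/a\le1$ with $a=(N+\beta)b$. Its Reeb field is $\frac1b\partial_{\theta_1}+\frac1a\partial_{\theta_2}$: this field has $\lambda_0=s_1/b+s_2/a=1$, and its contraction with $d\lambda_0$ is $-d(s_1/b+s_2/a)$. If $\beta$ is irrational, the only simple closed orbits are $\{z_1=0\}$, of action $a$, and $\{z_2=0\}$, of action $b$.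
\end{example}

\begin{proposition}\label{prop:susp}
Let $(H,N)$ be admissible with slope $\beta$, $X=X(H,N)$ and $Y=\partial X$.
\begin{itemize}
\item[(a)] $X$ is a star-shaped domain, and $2\operatorname{vol}(X)=Nb^2+2\int_0^1\!\int_{\mathbb D_R}H_t\,\omega\,dt$.
\item[(b)] The circle $e_2=Y\cap\{z_2=0\}$ is a closed Reeb orbit of action $b$. Along $e_2$, $\xi$ is the $z_2$-plane, and in this trivialization the rotation number is $1/(N+\beta)$.
\item[(c)] On $Y\setminus e_2$ the Reeb flow has the open disk $\{t=0\}$ as a global section, with return map $\psi$ and return time at least $\min(G-s\partial_sG)$.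
\item[(d)] If $\psi_t(0)=0$ for all $t$, then $e_1=Y\cap\{z_1=0\}$ is a closed Reeb orbit of action $Nb+\int_0^1H_t(0)\,dt$. Along $e_1$, $\xi$ is the $z_1$-plane, and in this trivialization the rotation number is $N+\beta_0$, where $\beta_0$ is the rotation number of the path $(D\psi_t(0))$.
\end{itemize}
\end{proposition}

\begin{proof}
Since $G>0$ for $s<b$, the points of $Y$ with $z_2=0$ have $s_1=b$. Near them $G=(N+\beta)(b-s)$, so $Y$ coincides with the boundary of the ellipsoid of Example~\ref{ex:ellipsoid}, which is smooth and transverse to the radial field. During the time $b$ its Reeb flow turns $z_2$ by $b/a=1/(N+\beta)$. This proves (b). Away from $e_2$, $Y$ is the zero set of $\Phi=s_2-G_t(z_1)$. The radial field is a positive multiple of $Z=s_1\partial_{s_1}+s_2\partial_{s_2}$, and $Z\Phi=s_2-s\partial_sG=G-s\partial_sG>0$ on $Y$. So a ray from $0$ can cross $Y$ only outward, hence exactly once. The volume form is $\omega\wedge ds_2\wedge dt$, so $\operatorname{vol}(X)=\int_0^1\!\int G_t\,\omega\,dt$, and $\int_0^bN(b-s)\,ds=Nb^2/2$. This proves (a).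

In the coordinates $(z,t)=(z_1,\theta_2)$ on $Y\setminus e_2$ we have $\lambda_0=\lambda+G\,dt$ and $d\lambda_0=\omega+d_zG\wedge dt$. If $X_G$ is the Hamiltonian field of $G_t$, the contraction of $d\lambda_0$ with $\partial_t+X_G$ is $d_zG+d_zG(X_G)\,dt-d_zG=0$, and $\lambda_0(\partial_t+X_G)=G+s\dot\theta=G-s\partial_sG>0$. So the Reeb field is $(\partial_t+X_G)/(G-s\partial_sG)$, which gives (c).

If the flow fixes $0$, then $X_G(0)=0$ and $e_1$ is an orbit, of action $\int_0^1G_t(0)\,dt$. At $z=0$ the form $\lambda$ vanishes, so $\xi=\ker dt$; since $d_zG_t(0)=0$, this plane is the $z_1$-plane of $\mathbb C^2$. The linearized flow on $\xi$ is the action on the quotient of $TY$ by the direction of the flow, which is insensitive to a time change. So it is the path $R_{Nt}\circ D\psi_t(0)$, whose lift at $t=1$ is the lift for $(D\psi_t(0))$ plus $N$.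
\end{proof}

The next lemma compares two such domains. It asks for a derivative bound on only one of the Hamiltonians, and only for $C^0$-closeness of the other.

\begin{lemma}\label{lem:compare}
Let $(H,N)$ and $(H',N)$ be admissible on the same disk $\mathbb D_R$, with domains $X$ and $X'$. Suppose that $|H|\le C$, $|s\partial_sH|\le C$, $Nb\ge4C$, $|H'-H|\le\kappa$, and $\varepsilon=4\kappa/(Nb)\le1$. Then $X'\subset\sqrt{1+\varepsilon}\,X$ and $X\subset\sqrt{1+\varepsilon}\,X'$.
\end{lemma}

\begin{proof}
Scaling does not change $t$, which we fix. By \eqref{eq:radial}, for $z\in\mathbb D_R$ and $\mu\ge1$,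
\[
\frac d{d\mu}\Bigl(\mu\,G(z/\sqrt\mu)\Bigr)=(G-s\partial_sG)(z/\sqrt\mu)\ge Nb-2C\ge Nb/2 .
\]
Integrating over $[1,1+\varepsilon]$ and writing $w=z/\sqrt{1+\varepsilon}$, we get $(1+\varepsilon)G(w)\ge G(z)+2\kappa$. Hence $G'(z)/(1+\varepsilon)\le G(w)$, which is the first inclusion, and $G(z)/(1+\varepsilon)\le G(w)-2\kappa/(1+\varepsilon)\le G(w)-\kappa\le G'(w)$, which is the second.
\end{proof}

\section{ECH capacities of domains with two short orbits}\label{sec:ech}

\subsection*{The input from embedded contact homology}
Let $X$ be a star-shaped domain and $Y=\partial X$. The form $\lambda_0|_Y$ is \emph{nondegenerate} if no closed Reeb orbit, simple or iterated, has $1$ as an eigenvalue of its linearized return map. An \emph{orbit set} is a formal product $\Gamma=\gamma_1^{m_1}\cdots\gamma_n^{m_n}$ of distinct simple closed orbits with multiplicities $m_i\ge1$; the empty product is allowed, and $\mathcal A(\Gamma)=\sum m_i\mathcal A(\gamma_i)$. For nondegenerate $\lambda_0|_Y$, embedded contact homology $ECH_*(Y,\lambda_0)$ is the homology of a chain complex over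 $\mathbb Z/2$ generated by certain orbit sets and graded by the ECH index, which we denote by $\operatorname{ind}$. One has $ECH_{2k}\cong\mathbb Z/2$ for $k\ge0$, and the capacity $c_k(X)$ is the spectral invariant of the generator: the least $L$ such that the generator is represented by a cycle made of orbit sets of action at most $L$. For general $X$ it is defined by approximation. We refer to \cite{HutQ,HutL}, and use only the following properties.
\begin{itemize}
\item[(E1)] $0=c_0(X)\le c_1(X)\le c_2(X)\le\cdots$; if $X\subset X'$ then $c_k(X)\le c_k(X')$; and $c_k(rX)=r^2c_k(X)$. Hence $c_k$ is continuous under $C^0$-small changes of the radial function.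
\item[(E2)] If $\lambda_0|_Y$ is nondegenerate, then $c_k(X)=\mathcal A(\Gamma)$ for an orbit set $\Gamma$ with $\operatorname{ind}(\Gamma)=2k$.
\item[(E3)] $\lim_{k\to\infty}c_k(X)^2/k=4\operatorname{vol}(X)$, by Cristofaro-Gardiner, Hutchings and Ramos~\cite{CGHR}.
\item[(E4)] For any trivializations $\tau$ of $\xi$ along the $\gamma_i$,
\[
\operatorname{ind}(\Gamma)=c_\tau(\Gamma)+Q_\tau(\Gamma)+\sum_i\sum_{l=1}^{m_i}CZ_\tau(\gamma_i^l).
\]
\end{itemize}
Since $Y$ is a $3$-sphere, the terms in (E4) are elementary. First, $c_\tau(\Gamma)=\sum m_ic_\tau(\gamma_i)$, where $c_\tau(\gamma)$ is the signed number of zeros, over a surface bounded by $\gamma$, of a section of $\xi$ that is a nonzero constant for $\tau$ along $\gamma$. Second, $Q_\tau(\Gamma)=\sum_im_i^2\operatorname{sl}_\tau(\gamma_i)+\sum_{i\ne j}m_im_j\operatorname{lk}(\gamma_i,\gamma_j)$, where $\operatorname{lk}$ is the linking number and $\operatorname{sl}_\tau(\gamma)$ is the linking number of $\gamma$ with its push-off in a $\tau$-constant direction. Third, if $\gamma$ is elliptic with rotation number $\theta$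 and $l\theta\notin\mathbb Z$, the Conley--Zehnder index is $CZ_\tau(\gamma^l)=2\lfloor l\theta\rfloor+1$.

\begin{lemma}\label{lem:topo}
For the orbits and trivializations of Proposition~\ref{prop:susp}, $\operatorname{lk}(e_1,e_2)=1$, $\operatorname{sl}_\tau(e_i)=0$ and $c_\tau(e_i)=1$.
\end{lemma}

\begin{proof}
A map $x\mapsto\phi(x)x$ with $\phi>0$ pulls $\lambda_0$ back to $\phi^2\lambda_0$, because $\lambda_0$ is homogeneous of degree two and vanishes on the radial field. So the projection $x\mapsto x/|x|$ carries $\xi$ to the field $\xi_{\mathrm{std}}$ of complex lines tangent to $S^3$. It carries $e_1,e_2$ to the circles $\{z_1=0\}$, $\{z_2=0\}$, oriented by increasing argument, and its differential sends a vector $v\perp x$ to $v/|x|$, so the trivializations remain those by the constant $z_1$- and $z_2$-planes. We compute on $S^3$, where the linking number of two curves is the intersection number of disks that they bound in the ball $B^4$. The complex disks $\{z_1=0\}$ and $\{z_2=0\}$ meet once, positively. The push-off of $e_1$ is isotopic, off $e_1$, to $\{z_1=c\}\cap S^3$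 with $c\ne0$ small, and the disks $\{z_1=0\}$ and $\{z_1=c\}$ are disjoint; the same holds for $e_2$ with $z_2$. Finally, $\xi_{\mathrm{std}}$ has the global complex frame $v=(-\bar z_2,\bar z_1)$. Along $e_1$ the constant section is $(1,0)=-z_2v$, and along $e_2$ it is $(0,1)=z_1v$. In both cases the coefficient winds once positively, so an extension over a spanning surface has algebraically one zero.
\end{proof}

Thus $c_\tau=m_1+m_2$ and $Q_\tau=2m_1m_2$ for $e_1^{m_1}e_2^{m_2}$. If $e_1,e_2$ are elliptic with rotation numbers $\theta_1,\theta_2$ and $l\theta_i\notin\mathbb Z$ for $l\le m_i$, then (E4) gives $\frac12\operatorname{ind}(e_1^{m_1}e_2^{m_2})=\iota_{\theta_1,\theta_2}(m_1,m_2)$, where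
\begin{equation}\label{eq:index}
\iota_{\theta_1,\theta_2}(m_1,m_2)=m_1+m_2+m_1m_2+\sum_{l=1}^{m_1}\lfloor l\theta_1\rfloor+\sum_{l=1}^{m_2}\lfloor l\theta_2\rfloor .
\end{equation}

\subsection*{Lattice points}
For $a,b>0$ let $N_0(a,b)\le N_1(a,b)\le\cdots$ be the numbers $ia+jb$, $i,j\ge0$ integers, in nondecreasing order and with repetitions. If $a'/a\in[1-\epsilon,1+\epsilon]$, each number changes by a factor in this interval when $a$ is replaced by $a'$, and so does $N_k$; thus $N_k(a,b)$ is continuous in $a$. The number of lattice points in the triangle $\{ia+jb\le L\}$, or in $\{ia+jb<L\}$, is $L^2/(2ab)+O(L)$, and for $L=N_k$ the first count exceeds $k$ while the second is at most $k$. Hence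
\begin{equation}\label{eq:weyl}
\lim_{k\to\infty}N_k(a,b)^2/k=2ab .
\end{equation}
If $a/b$ is irrational there are no repetitions, and the unique $(m_1,m_2)$ with $m_1a+m_2b=N_k(a,b)$ is called the \emph{$k$-th pair} for $(a,b)$.

\begin{lemma}\label{lem:lattice}
If $a/b\notin\mathbb Q$, then $(m_1,m_2)$ is the $k$-th pair for $(a,b)$ if and only if $k=\iota_{a/b,\,b/a}(m_1,m_2)$.
\end{lemma}

\begin{proof}
The position of $(m_1,m_2)$ is $k=n-1$, where $n$ is the number of $(i,j)$ with $ia+jb\le m_1a+m_2b$. These points are of three kinds (Figure~\ref{fig:lattice}). The rectangle $i\le m_1$, $j\le m_2$ has $(m_1+1)(m_2+1)$ points. If $j>m_2$, then $i=m_1-l$ with $1\le l\le m_1$ and the condition reads $(j-m_2)b\le la$, which has $\lfloor la/b\rfloor$ solutions. If $i>m_1$, then $j=m_2-l$ with $1\le l\le m_2$ and $(i-m_1)a\le lb$, which has $\lfloor lb/a\rfloor$ solutions.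
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!20] (0,0) rectangle (2,2);
\draw[->] (-0.4,0)--(4,0) node[right]{$i$};
\draw[->] (0,-0.4)--(0,5.3) node[above]{$j$};
\draw (0,4.828)--(3.414,0);
\foreach \x in {0,1,2} \foreach \y in {0,1,2} \fill (\x,\y) circle (2.2pt);
\draw[fill=white] (0,3) circle (2.6pt) (0,4) circle (2.6pt) (1,3) circle (2.6pt);
\draw[fill=white] (2.91,-0.09) rectangle (3.09,0.09);
\node[above right] at (2,2) {$(m_1,m_2)$};
\end{tikzpicture}
\caption{The lattice points $(i,j)$ with $ia+jb\le m_1a+m_2b$ for $a/b=\sqrt2$ and $(m_1,m_2)=(2,2)$: nine in the rectangle, $\lfloor\sqrt2\rfloor+\lfloor2\sqrt2\rfloor=3$ above it, and $\lfloor1/\sqrt2\rfloor+\lfloor2/\sqrt2\rfloor=1$ to its right. So $2a+2b$ is the thirteenth smallest value, $N_{12}(a,b)$.}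
\label{fig:lattice}
\end{figure}

For the ellipsoid of Example~\ref{ex:ellipsoid} with $a/b$ irrational, the rotation numbers are $a/b$ and $b/a$, so there is exactly one orbit set of each index $2k$, and (E2) gives $c_k=N_k(a,b)$. Then \eqref{eq:weyl} is (E3), the volume being $ab/2$. For instance, if $1<a/b<3/2$, formula \eqref{eq:index} assigns to $\emptyset,e_2,e_1,e_2^2,e_1e_2,e_1^2,e_2^3$ the values $0,1,\dots,6$, in accordance with $0<b<a<2b<a+b<2a<3b$. The index depends on $a/b$ only through the integer parts in \eqref{eq:index}, so the first capacities depend only on a rough knowledge of the rotation numbers and of the short orbits. This is the content of the next proposition.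

\subsection*{Two short orbits}

\begin{proposition}\label{prop:two}
Let $(H,N)$ be admissible on $\mathbb D_R$ with irrational slope $\beta$, with $G-s\partial_sG\ge b/2$, and with flow fixing $0$. Let $d\ge2$. Assume that $0$ is the only fixed point of $\psi^q$ in $\mathbb D_R$ for $1\le q\le d$, and that $\beta_0$ and $\beta$ lie in the same gap of $\mathcal F_d$. Put $X=X(H,N)$, $a=\mathcal A(e_1)$ and $a^\sharp=(N+\beta)b$. If $c_k(X)<db/4$, then
\[
c_k(X)=m_1a+m_2b,\qquad\text{where $(m_1,m_2)$ is the $k$-th pair for $(a^\sharp,b)$.}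
\]
\end{proposition}

\begin{proof}
Let $Y=\partial X$, $\lambda_Y=\lambda_0|_Y$, $T=db/4$, $\theta_1=N+\beta_0$ and $\theta_2=1/(N+\beta)=b/a^\sharp$. For $1\le q\le d$ we have $q\theta_1\notin\mathbb Z$ since $\beta_0\notin\mathcal F_d$, and $q\theta_2\notin\mathbb Z$ since $\beta$ is irrational. As $d\geq2$, Lemma~\ref{lem:linear} shows that the linearized return map of $e_i$ has eigenvalues $e^{\pm2\pi i\theta_i}\notin\mathbb R$, and that $1$ is not an eigenvalue of its $q$-th power for $q\le d$.

\emph{Short orbits.} A closed orbit that does not cover $e_2$ crosses $\{t=0\}$ some number $q\ge1$ of times, at fixed points of $\psi^q$, and has action at least $qb/2$. In particular $a\ge b/2$. If the action is at most $T$, then $q\le d$, the crossing point is $0$, and the orbit is $e_1^q$. So every closed orbit of action at most $T$ is $e_i^q$ with $i\in\{1,2\}$ and $q\le d$.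

\emph{Perturbation.} Long orbits may be degenerate, so (E2) does not apply directly. Nondegeneracy is generic among the forms $e^h\lambda_Y$, so there are $h_\nu\to0$ in $C^\infty(Y)$ with $\lambda_\nu=e^{h_\nu}\lambda_Y$ nondegenerate. The map $x\mapsto e^{h_\nu(x)/2}x$ identifies $(Y,\lambda_\nu)$ with the boundary of a star-shaped domain $X_\nu$, and $c_k(X_\nu)\to c_k(X)$ by (E1). The plane field $\xi$ is the same for all $\nu$. Fix small disks transverse to $e_1$ and $e_2$, with local return maps $\mathcal P_i$ for $\lambda_Y$ and $\mathcal P_{i,\nu}\to\mathcal P_i$ in $C^1$ for $\lambda_\nu$. Since $D\mathcal P_i^q-\mathrm{id}$ is invertible at the center for $q\le d$, there is a fixed neighborhood $U_i$ of the center on which, for $\nu$ large, $\mathcal P_{i,\nu}^q-\mathrm{id}$ is injective for all $q\le d$ and $\mathcal P_{i,\nu}$ has a fixed point $y_{i,\nu}$ that tends to the center. Let $e_i^\nu$ be the simple closed orbit of $\lambda_\nu$ through $y_{i,\nu}$. It converges to $e_i$ in $C^1$, and $\mathcal A(e_i^\nu)\to\mathcal A(e_i)$. Extend $\tau$ to a trivialization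 of $\xi$ over disjoint tubes around $e_1,e_2$. For $\nu$ large $e_i^\nu$ is isotopic to $e_i$ inside the tube through curves transverse to $\xi$, so the integers in Lemma~\ref{lem:topo} are the same for $e_1^\nu,e_2^\nu$. The linearized flows converge, so the rotation numbers $\theta_i^\nu$ tend to $\theta_i$. Hence, for $\nu$ large, $e_i^\nu$ is elliptic by Lemma~\ref{lem:linear}, and $\lfloor l\theta_i^\nu\rfloor=\lfloor l\theta_i\rfloor$ for $l\le d$, since $l\theta_i\notin\mathbb Z$.

We claim that, for $\nu$ large, $e_1^\nu$ and $e_2^\nu$ are the only simple closed orbits of $\lambda_\nu$ of action at most $T$. Otherwise, along a subsequence, there are other simple orbits $\gamma_\nu$ with periods $T_\nu\to T_\infty\le T$ through points $x_\nu\to x$. If $T_\infty=0$, the mean velocity of $\gamma_\nu$ in a chart at $x$ is zero and tends to the Reeb vector at $x$, which is nonzero. So $T_\infty>0$, and $\gamma_\nu$ converges uniformly to a closed orbit of $\lambda_Y$ of action $T_\infty\le T$, that is, to some $e_i^q$ with $q\le d$. Then $\gamma_\nu$ meets $U_i$ in a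 fixed point of $\mathcal P_{i,\nu}^q$, which is $y_{i,\nu}$ by injectivity. Two simple orbits through the same point coincide, so $\gamma_\nu=e_i^\nu$, a contradiction.

\emph{The index.} For $\nu$ large $c_k(X_\nu)<T$, so the orbit set given by (E2) is $(e_1^\nu)^{m_1}(e_2^\nu)^{m_2}$, and $m_i\le T/(b/4)=d$ because $\mathcal A(e_i^\nu)\ge b/4$. By (E4), $k=\iota_{\theta_1,\theta_2}(m_1,m_2)$. For $1\le l\le d$ we have $\lfloor l\beta_0\rfloor=\lfloor l\beta\rfloor$: otherwise some $p/l\in\mathcal F_d$ would lie in the closed interval with ends $\beta_0$ and $\beta$, which is contained in a gap. So $\theta_1$ may be replaced by $N+\beta=a^\sharp/b$, and Lemma~\ref{lem:lattice} shows that $(m_1,m_2)$ is the $k$-th pair for $(a^\sharp,b)$. It does not depend on $\nu$, and we let $\nu\to\infty$ in $c_k(X_\nu)=m_1\mathcal A(e_1^\nu)+m_2\mathcal A(e_2^\nu)$.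
\end{proof}

Proposition~\ref{prop:two} leaves one unknown: the action $a$ of $e_1$ is not a priori related to $a^\sharp$. But the capacities are nondecreasing in $k$, so the order of the numbers $ia^\sharp+jb$ must be compatible with that of the numbers $ia+jb$, and this order determines $a/b$. We need the argument along a sequence.

\begin{lemma}\label{lem:order}
Let $b,a^*>0$. Let $a_d^\sharp\to a^*$ and $a_d\to a_\infty$ be sequences with $a_d^\sharp>0$ and $a_d^\sharp/b\notin\mathbb Q$, and for each $d$ let $c_0^d\le c_1^d\le\cdots$. Suppose that for each $k$ there is $d(k)$ such that, for $d\ge d(k)$, $c_k^d=m_1a_d+m_2b$ with $(m_1,m_2)$ the $k$-th pair for $(a^\sharp_d,b)$. Then $a_\infty=a^*$ and $c_k^d\to N_k(a^*,b)$ for every $k$.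
\end{lemma}

\begin{proof}
Let $p,q\ge1$ be integers with $pb\neq qa^*$, and let $k_1(d)$, $k_2(d)$ be the positions of $(0,p)$ and $(q,0)$ for $(a_d^\sharp,b)$. For $d$ large, $a^*/2\le a_d^\sharp\le2a^*$, so both positions are at most the number $K$ of $(i,j)$ with $ia^*/2+jb\le pb+2qa^*$. For $d\ge\max_{k\le K}d(k)$ we get $c^d_{k_1(d)}=pb$ and $c^d_{k_2(d)}=qa_d$. If $pb<qa^*$, then $pb<qa_d^\sharp$ for $d$ large, so $k_1(d)<k_2(d)$ and $pb\le qa_d$; in the limit $pb\le qa_\infty$. If $pb>qa^*$, then $k_2(d)<k_1(d)$ for $d$ large, so $qa_d\le pb$ and $qa_\infty\le pb$. Thus every positive rational below $a^*/b$ is at most $a_\infty/b$, and every rational above $a^*/b$ is at least $a_\infty/b$; hence $a_\infty=a^*$. Finally, $m_1\le N_k(a_d^\sharp,b)/a_d^\sharp$ is bounded for fixed $k$, so $|c_k^d-N_k(a_d^\sharp,b)|=m_1|a_d-a_d^\sharp|\to0$, and $N_k(a_d^\sharp,b)\to N_k(a^*,b)$.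
\end{proof}

\section{The model case, and what is missing in general}\label{sec:model}

Suppose that the pseudo-rotation $f$ is the time-one map of a smooth $1$-periodic Hamiltonian $H$ on $\mathbb D$ whose flow $I$ fixes $0$, and that $H=\alpha(\pi-s)$ near $\partial\mathbb D$. Then $\alpha=\operatorname{rot}(I)=\beta_0(I)$ is irrational by Lemma~\ref{lem:pseudo}. Take $R=1$ and $b=\pi$. For $N$ large the pair $(H,N)$ is admissible with $G-s\partial_sG\ge b/2$: near the boundary $G=(N+\alpha)(\pi-s)$, on the remaining compact set $\pi-s$ is bounded below, and \eqref{eq:radial} applies. The hypotheses of Proposition~\ref{prop:two} hold for every $d$, so its conclusion holds for every $k$. Lemma~\ref{lem:order}, applied to constant sequences, gives $c_k(X)=N_k(a^*,\pi)$ with $a^*=(N+\alpha)\pi$: the domain has the capacities of the ellipsoid of the rigid rotation. By (E3) and \eqref{eq:weyl} it has the same volume, $2\operatorname{vol}(X)=(N+\alpha)\pi^2$. By Proposition~\ref{prop:susp}(a) and Lemma~\ref{lem:ham}, $2\operatorname{vol}(X)=N\pi^2+\widetilde{\mathrm{Cal}}(I)$.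 Hence $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$.

For a general $C^1$ pseudo-rotation there are three difficulties.

\emph{Regularity.} There is no smooth Hamiltonian. We approximate $f$ by smooth area-preserving maps $g_d$ (Section~\ref{sec:approx}). They need not be pseudo-rotations; what survives is the open property $(\mathrm P_d)$, and this is what Proposition~\ref{prop:two} asks for.

\emph{The boundary.} The map $g_d$ is not a rotation near $\partial\mathbb D$. We extend it to a slightly larger disk by interpolating, in a thin collar, between its boundary map and a rotation, without creating periodic points of period at most $d$ (Section~\ref{sec:collar}).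

\emph{The order of limits.} The domain $X^d$ built from $g_d$ has known capacities only for $k$ bounded in terms of $d$, while (E3) concerns $k\to\infty$ for a fixed domain and comes with no rate. We therefore fix one smooth reference domain $X$, about whose periodic orbits nothing is known, and arrange that all $X^d$ are within a factor $\sqrt{1+\varepsilon}$ of $X$, with $\varepsilon$ independent of $d$ and $k$ (Section~\ref{sec:core}). By Lemma~\ref{lem:compare} this requires $C^0$-close Hamiltonians. On $\mathbb D$ these come from Lemma~\ref{lem:gen}, and on the collar from a bound on the angular speed that does not depend on $d$.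

\section{Smooth approximation and small Hamiltonians}\label{sec:approx}

\subsection*{Moving a point to the origin}
Fix $\rho_0<1$ and a smooth function $\chi_0$ on $[0,1]$ equal to $1$ on $[0,\rho_0]$ and to $0$ near $1$. For $|p|\le\rho_0$ let $\ell_p$ be the linear function whose Hamiltonian field is the constant $-p$, and let $T_p$ be the time-one map of $\chi_0(|z|)\ell_p(z)$. Then $T_p(z)$ is smooth in $(p,z)$, area preserving and equal to the identity near $\partial\mathbb D$. Also $T_0=\mathrm{id}$, so $\|T_p-\mathrm{id}\|_{C^1}=O(|p|)$, and $T_p(p)=0$ because the segment from $p$ to $0$ is an orbit. If $(f_t)$ is an isotopy with $f_1(0)=0$, choose $\rho_0\ge\max_t|f_t(0)|$, which is possible as $f_t$ preserves the open disk; then $(T_{f_t(0)}\circ f_t)$ is an isotopy fixing $0$ with the same endpoint.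

\subsection*{Maps close to the identity}
Mollifying a map destroys area preservation. A map that is $C^1$-close to the identity, however, is encoded by a $C^2$ generating function, which can be mollified or multiplied by a constant freely. To respect the boundary circle we use one generating function in polar coordinates near $\partial\mathbb D$ and a second one in Cartesian coordinates inside.

\begin{lemma}\label{lem:gen}
For every $\kappa\in(0,1)$ there is $\eta(\kappa)>0$ such that every $g\in\mathrm{Diff}^1_\omega(\mathbb D)$ with $\|g-\mathrm{id}\|_{C^1}<\eta(\kappa)$ has the following properties.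
\begin{itemize}
\item[(a)] $g$ is the endpoint of an isotopy $(g^r)_{r\in[0,1]}$ with $\|g^r-\mathrm{id}\|_{C^1}<\kappa$.
\item[(b)] If $g$ is smooth, this isotopy is smooth, and its normalized Hamiltonian satisfies $|K_r|\le\kappa$ and $|\nabla K_r|\le\kappa$.
\item[(c)] $g$ is the $C^1$-limit of smooth maps $g_\nu$ that are endpoints of smooth isotopies $(g_\nu^r)$ with $\|g_\nu^r-\mathrm{id}\|_{C^1}<\kappa$.
\end{itemize}
If $g(0)=0$, all these isotopies can be taken to fix $0$.
\end{lemma}

\begin{proof}
Put $\eta_g=\|g-\mathrm{id}\|_{C^1}$, assumed small. The constants in $O(\cdot)$ are absolute, so it suffices to bound all quantities by $O(\eta_g)$.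

\emph{Boundary part.} On $\{s\ge\pi/8\}$ write $g(s,\theta)=(S,\Theta)$; the functions $S-s$ and $\Theta-\theta$, the latter with its small real determination, are $O(\eta_g)$ in $C^1$. For fixed $\theta$, $s\mapsto S$ has derivative greater than $\frac12$, sends $\pi$ to $\pi$ and $\pi/8$ below $\pi/4$. So $(s,\theta)\mapsto(S,\theta)$ is a $C^1$ embedding, $O(\eta_g)$-close to the identity, whose image contains $A=\{\pi/4\le S\le\pi\}$. In the variables $(S,\theta)\in A$ consider the form $\mu=(\Theta-\theta)\,dS+(s-S)\,d\theta$. Its coefficients are $O(\eta_g)$ in $C^1$, and $d\mu=ds\wedge d\theta-dS\wedge d\Theta=0$. It vanishes on vectors tangent to $\{S=\pi\}$, where $s=S$, so its period around the annulus is zero. Hence $\mu=dW_0$ with $W_0=0$ on $\{S=\pi\}$ and $\|W_0\|_{C^2}=O(\eta_g)$. Put $W=\chi(S)W_0$, where $\chi$ is a fixed smooth function with $\chi=1$ for $S\ge3\pi/4$ and $\chi=0$ for $S\le\pi/2$.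

Conversely, let $W$ be any $C^2$-small function on $A$ that vanishes for $S=\pi$ and for $S\le3\pi/8$. The maps $(S,\theta)\mapsto(S+\partial_\theta W,\theta)$ and $(S,\theta)\mapsto(S,\theta+\partial_SW)$ have Jacobian $1+\partial_S\partial_\theta W>0$. The first maps each segment $\theta=\mathrm{const}$ increasingly onto itself, since $\partial_\theta W=0$ at both ends, and the second maps each circle $S=\mathrm{const}$ onto itself; so both are $C^1$ diffeomorphisms of $A$. The equations
\[
s=S+\partial_\theta W(S,\theta),\qquad\Theta=\theta+\partial_SW(S,\theta)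
\]
therefore define a diffeomorphism $g_W:(s,\theta)\mapsto(S,\Theta)$ of $A$, which we extend by the identity to $\mathbb D$. It preserves area, since $ds\wedge d\theta=(1+\partial_S\partial_\theta W)\,dS\wedge d\theta=dS\wedge d\Theta$. By continuity of composition and inversion, $W\mapsto g_W$ is continuous from $C^2$ to $C^1$, and $\|g_W-\mathrm{id}\|_{C^1}=O(\|W\|_{C^2})$. For our $W$, a point with $s\ge7\pi/8$ has $S\ge3\pi/4$, where $W=W_0$; so $(S,\Theta)=g(s,\theta)$ solves the equations and $g=g_W$ there. Hence $\varphi=g\circ g_W^{-1}$ is $O(\eta_g)$-close to the identity in $C^1$ and is the identity on $g_W(\{s\ge7\pi/8\})\supset\{s\ge15\pi/16\}$.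

\emph{Interior part.} Extend $\varphi$ by the identity to $\mathbb R^2$ and write $\varphi(x,y)=(x',y')$. The map $(x,y)\mapsto(x,y')$ is increasing on each vertical line and is the identity off $B=\{s\le15\pi/16\}$, so it is a $C^1$ diffeomorphism of $\mathbb R^2$ preserving $B$. In the variables $(x,y')$ the form $(x'-x)\,dy'+(y-y')\,dx$ has differential $dx'\wedge dy'-dx\wedge dy=0$ and vanishes on the connected set $\mathbb R^2\setminus B$. So it equals $dU$ with $U$ supported in $B$ and $\|U\|_{C^2}=O(\eta_g)$. Conversely, for a $C^2$-small $U(x,y')$ supported in $B'=\{s\le31\pi/32\}$, the maps $(x,y')\mapsto(x,y'+\partial_xU)$ and $(x,y')\mapsto(x+\partial_{y'}U,y')$ are increasing along vertical and horizontal lines respectively, and equal to the identity off $B'$. So $x'=x+\partial_{y'}U$, $y=y'+\partial_xU$ defines a $C^1$ diffeomorphism $\varphi_U:(x,y)\mapsto(x',y')$, equal to the identity off $B'$, and both $dx\wedge dy$ and $dx'\wedge dy'$ equal $(1+\partial_x\partial_{y'}U)\,dx\wedge dy'$. As before, $U\mapsto\varphi_U$ is continuous from $C^2$ to $C^1$, with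 $\|\varphi_U-\mathrm{id}\|_{C^1}=O(\|U\|_{C^2})$. Thus $g=\varphi_U\circ g_W$, and $g^r=\varphi_{rU}\circ g_{rW}$ proves (a).

\emph{Proof of (b).} If $g$ is smooth, so are $W_0,W,\varphi,U$, and $g^r$ is smooth in $(r,z)$ by the implicit function theorem. Differentiating the equations of $g_{rW}$ in $r$ at fixed $(s,\theta)$ gives
\[
\partial_rS=-\frac{\partial_\theta W}{1+r\,\partial_S\partial_\theta W},\qquad\partial_r\Theta=\partial_SW+r\,\partial_S^2W\,\partial_rS ,
\]
and for $\varphi_{rU}$ at fixed $(x,y)$ we get $\partial_ry'=-\partial_xU/(1+r\,\partial_x\partial_{y'}U)$ and $\partial_rx'=\partial_{y'}U+r\,\partial_{y'}^2U\,\partial_ry'$. So both velocities are $O(\eta_g)$, and by the chain rule so is that of $g^r$. This velocity has norm $|\nabla K_r|$, and $|K_r|\le\sup|\nabla K_r|$ because every point of $\mathbb D$ is within distance $1$ of $\partial\mathbb D$, where $K_r=0$.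

\emph{Proof of (c).} Let $U_\nu$ be mollifications of $U$; for $\nu$ large they are supported in $B'$, and $U_\nu\to U$ in $C^2$. Extend $W$ across $S=\pi$ by $W(\pi+u,\theta)=6W(\pi-u,\theta)-8W(\pi-2u,\theta)+3W(\pi-3u,\theta)$; this is $C^2$ because $6(-1)^n-8(-2)^n+3(-3)^n=1$ for $n=0,1,2$. Mollify to get $W'_\nu\to W$ in $C^2(A)$, vanishing for $S\le3\pi/8$ when $\nu$ is large, and put $W_\nu=W'_\nu-\chi(S)W'_\nu(\pi,\theta)$. Then $W_\nu$ vanishes for $S=\pi$ and for $S\le3\pi/8$, and $W_\nu\to W$ in $C^2$ because $W'_\nu(\pi,\cdot)\to W(\pi,\cdot)=0$ in $C^2$. Take $g^r_\nu=\varphi_{rU_\nu}\circ g_{rW_\nu}$ and $g_\nu=g_\nu^1$.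

\emph{Fixing $0$.} If $g(0)=0$, replace $g^r$ by $T_{g^r(0)}\circ g^r$ and $g_\nu^r$ by $T_{g_\nu^r(0)}\circ g_\nu^r$, with $\rho_0=\frac12$. The endpoint $g$ is unchanged, and the new $g_\nu$ still tend to $g$ since $g_\nu(0)\to0$. The points $g^r(0)$, $g^r_\nu(0)$ are $O(\eta_g)$, and in case (b) so is the velocity of $g^r(0)$; since $T_p(z)$ is smooth in $(p,z)$ with $T_0=\mathrm{id}$, all bounds remain $O(\eta_g)$.
\end{proof}

\begin{lemma}\label{lem:smooth}
Let $I=(f_t)$ be an isotopy and $\eta>0$. There is a smooth flat isotopy $J=(J_t)$ with $\sup_t\|J_t-f_t\|_{C^1}<\eta$. If $I$ fixes $0$, then $J$ can be taken to fix $0$.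
\end{lemma}

\begin{proof}
Let $\Lambda=\sup_t\Lambda(f_t)$ and choose $\kappa$ with $(\Lambda+1)\kappa<\eta/3$. By uniform continuity of $t\mapsto f_t$ and \eqref{eq:chain}, there is a partition $0=t_0<\dots<t_n=1$ such that $\|f_t-f_{t_{i-1}}\|_{C^1}<\eta/3$ on $[t_{i-1},t_i]$ and $\phi_i=f_{t_i}\circ f_{t_{i-1}}^{-1}$ satisfies $\|\phi_i-\mathrm{id}\|_{C^1}<\eta(\kappa)$. Let $\phi_{i,\nu}\to\phi_i$ and $(\phi_{i,\nu}^r)$ be as in Lemma~\ref{lem:gen}(c), fixing $0$ if $I$ does. Define $J_t=\phi_{i,\nu}^{r_i(t)}\circ J_{t_{i-1}}$ on $[t_{i-1},t_i]$, where $r_i$ is smooth, goes from $0$ to $1$ and is constant near the ends. Then $J$ is smooth and flat. As $\nu\to\infty$, $J_{t_i}=\phi_{i,\nu}\circ\dots\circ\phi_{1,\nu}\to f_{t_i}$ in $C^1$. For $\nu$ large, $\|J_{t_{i-1}}-f_{t_{i-1}}\|_{C^1}<\min(1,\eta/3)$, and then $\|J_t-J_{t_{i-1}}\|_{C^1}\le(\Lambda+1)\kappa<\eta/3$ on $[t_{i-1},t_i]$ by \eqref{eq:chain}. The three bounds add up to $\eta$.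
\end{proof}

\begin{lemma}\label{lem:cont}
If $g_j\to f$ in $\mathrm{Diff}^1_\omega(\mathbb D)$, then $\mathrm{Cal}_1(g_j)\to\mathrm{Cal}_1(f)$. If $\phi$ is a smooth area-preserving diffeomorphism of $\mathbb D$, then $\mathrm{Cal}_1(\phi f\phi^{-1})=\mathrm{Cal}_1(f)$.
\end{lemma}

\begin{proof}
By \eqref{eq:chain}, $g_j\circ f^{-1}\to\mathrm{id}$, so Lemma~\ref{lem:gen}(a) gives, for $j$ large, isotopies $\Phi_j$ to $g_j\circ f^{-1}$ that stay $\kappa_j$-close to the identity, with $\kappa_j\to0$. (Thus $f$ is the endpoint of an isotopy if and only if $g_j$ is.) Given $I$ for $f$, put $I_j=\Phi_j\cdot I$. Lemma~\ref{lem:stab}, applied to $\Phi_j$ and the constant isotopy, and \eqref{eq:concat} give $|\mathrm{Ang}_{I_j}-\mathrm{Ang}_I|\le\kappa_j$. Also $h_{I_j}=h_{\Phi_j}\circ h_I\to h_I$ uniformly, so $\operatorname{rot}(I_j)\to\operatorname{rot}(I)$.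

For the second claim let $\phi I\phi^{-1}=(\phi f_t\phi^{-1})$. Its boundary lift is the conjugate of $h_I$ by a lift of $\phi|_{\partial\mathbb D}$, so $\operatorname{rot}$ is unchanged. If $J$ is smooth with normalized Hamiltonian $H_t$, then $\phi J\phi^{-1}$ has normalized Hamiltonian $H_t\circ\phi^{-1}$, which has the same integral; so $\widetilde{\mathrm{Cal}}(\phi J\phi^{-1})=\widetilde{\mathrm{Cal}}(J)$ by Lemma~\ref{lem:ham}. Let $J$ tend to $I$ as in Lemma~\ref{lem:smooth}. Then $\phi J\phi^{-1}$ tends to $\phi I\phi^{-1}$ in $C^1$, uniformly in $t$, and Lemma~\ref{lem:stab} allows us to pass to the limit on both sides.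
\end{proof}

\section{Extension across a thin collar}\label{sec:collar}

We want to extend a smooth disk map to $\mathbb D_R$ so that it becomes a rotation near $\partial\mathbb D_R$. The extension will act on each circle of the collar approximately as a circle map $h^r$, where $r$ changes slowly with the radius. To avoid short periodic orbits, the path $(h^r)$ from the boundary map to a rotation must keep its rotation number inside a gap of $\mathcal F_d$, and a linear interpolation gives no control on the rotation number. A smooth conjugacy to a rotation does. A lift is called \emph{smooth} if it is a $C^\infty$ diffeomorphism; smooth lifts form a convex set. A number $\beta$ is \emph{Diophantine} if $|\beta-p/q|\ge cq^{-n}$ for some $c,n>0$ and all $p/q$ with $q\geq1$; such numbers are irrational and of full measure, hence dense. The Herman--Yoccoz theorem~\cite{Yoccoz} states that \emph{a $C^\infty$ orientation-preserving circle diffeomorphism with Diophantine rotation number is $C^\infty$-conjugate to a rotation.}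

\begin{lemma}\label{lem:path}
Let $h$ be a smooth lift with $\operatorname{rot}(h)$ in a gap $\Delta$ of $\mathcal F_d$. There are a Diophantine $\beta\in\Delta$ and a piecewise smooth path $(h^r)_{r\in[0,1]}$ of smooth lifts from $h$ to $\mathrm{id}+\beta$ with $\operatorname{rot}(h^r)\in\Delta$ for all $r$.
\end{lemma}

\begin{proof}
The function $y\mapsto\operatorname{rot}(h+y)$ is continuous and nondecreasing, and it increases by $1$ when $y$ does, so it is onto $\mathbb R$. Choose a Diophantine $\beta\in\Delta$ and $y$ with $\operatorname{rot}(h+y)=\beta$. Along $h+ry$, $0\le r\le1$, the rotation number stays between $\operatorname{rot}(h)$ and $\beta$. The circle map of $h+y$ is smoothly conjugate to a rotation. Composing the conjugacy with a reflection if necessary, we may assume that it preserves orientation; then it has a smooth lift $\phi$, the rotation is by $\beta$, and $\phi(\mathrm{id}+\beta)\phi^{-1}=h+y$ because these are lifts of the same map with the same rotation number. We continue the path by $\phi_r(\mathrm{id}+\beta)\phi_r^{-1}$ with $\phi_r=(1-r)\phi+r\,\mathrm{id}$,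 along which the rotation number is $\beta$.
\end{proof}

We have no control on the derivatives of this path. The point of the next lemma is that the bound $V$ involves only the displacement $|h^r-\mathrm{id}|$, which is at most $|\operatorname{rot}(h^r)|+1$.

\begin{lemma}\label{lem:collar}
Let $J$ be a smooth flat isotopy of $\mathbb D$ with normalized Hamiltonian $H^\circ_t$ and boundary lifts $\Psi_t$, and let $h=\Psi_1$. Let $(h^r)$ be a piecewise smooth path of smooth lifts from $h$ to $\mathrm{id}+\beta$. Let $\sigma>0$, $b=\pi+\sigma=\pi R^2$, and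
\[
V\ge\sup|\partial_t\Psi_t|+2\sup_{r,x}|h^r(x)-x|+1 .
\]
Then there is a smooth Hamiltonian $H_t$ on $\mathbb D_R$, $1$-periodic in $t$, such that
\begin{itemize}
\item[(i)] $H_t=H_t^\circ+\beta\sigma$ on $\mathbb D$;
\item[(ii)] $H_t=\beta(b-s)$ near $\partial\mathbb D_R$;
\item[(iii)] $|\partial_sH|\le V$, and hence $|H|\le V(b-s)$, on the collar $\{\pi\le s\le b\}$.
\end{itemize}
If $\operatorname{rot}(h^r)\notin\mathcal F_d$ for all $r$, then $H$ can be chosen so that, in addition,
\begin{itemize}
\item[(iv)] the time-one map has no periodic point of period at most $d$ in the collar.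
\end{itemize}
\end{lemma}

\begin{proof}
\emph{A family of vector fields on the circle.} Let $\chi:[0,1]\to[0,1]$ be smooth, $0$ near $0$, $1$ near $1$, with $0\le\chi'\le2$, and for a smooth lift $g$ put $\operatorname{seg}(g)_t=(1-\chi(t))\,\mathrm{id}+\chi(t)g$. We deform the path $(\Psi_t)$ to the uniform rotation in three stages, each with a parameter $r\in[0,1]$:
\[
\text{(a) }(1-r)\Psi_t+r\operatorname{seg}(h)_t,\qquad\text{(b) }\operatorname{seg}(h^r)_t,\qquad\text{(c) }\mathrm{id}+(1-r)\beta\chi(t)+r\beta t .
\]
Concatenate the stages and reparametrize so that the family is constant in $r$ near all break points and near the ends. We obtain a family $\Psi^r_t$, $r\in[0,1]$, of paths of smooth lifts from $\mathrm{id}$, smooth in $(r,t,x)$, with generating fields $w^r(t,\theta)=(\partial_t\Psi^r_t)\circ(\Psi^r_t)^{-1}$, which are $1$-periodic in $\theta$. They extend smoothly and $1$-periodically in $t$: in (a) and (b) they vanish for $t$ near $0$ and $1$, and in (c) they are convex combinations of $\beta\chi'(t)$ and $\beta$. For $r$ near $0$, $w^r=w^0$ is the boundary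 field of $J$, and for $r$ near $1$, $w^r\equiv\beta$. In (a), $|w|\le\max(\sup|\partial_t\Psi_t|,2\sup|h-\mathrm{id}|)$; in (b), $|w|\le2\sup|h^r-\mathrm{id}|$; in (c), $|w|\le2|\beta|$. So $|w|\le V-1$. Each endpoint $\Psi^r_1$ is one of the $h^{r'}$. Under the hypothesis of (iv), the distance from $(\Psi_1^r)^q(x)-x$ to $\mathbb Z$ is positive, continuous and periodic in $x$, so it is at least some $c>0$ for all $r$, $x$ and $q\le d$.

\emph{The Hamiltonian.} Put $u=s-\pi$. The function $-u\,w^r(t,\theta)$ generates the angular field $w^r$ on every circle, and it moves $\log u$ at a bounded rate. If $r=\rho(u)$ varies with $u$, the angular speed acquires the term $u\rho'(u)\partial_rw$. This can be made small although $\rho$ goes from $0$ to $1$ in a collar of given width, because $\int du/u$ diverges at $0$. Let $\zeta_1:[0,\infty)\to[0,1]$ be smooth, $1$ on $[0,1]$ and $0$ on $[2,\infty)$, and let $\zeta_2:\mathbb R\to[0,1]$ be smooth, $0$ on $(-\infty,-2]$ and $1$ on $[0,\infty)$, with $0\le\zeta_2'\le1$. Let $E_t$ be a smooth $1$-periodic extension of $H^\circ_t$ to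 $\{u\le u_0\}$, and put $e(t,\theta,u)=E_t+u\,w^0(t,\theta)$. At $u=0$ we have $E_t=0$ and $-\partial_uE_t=w^0$ for all $\theta$, so $e$ and $\partial_\theta e$ are $O(u^2)$ and $\partial_ue$ is $O(u)$ on $[0,u_0]$. For $0<2\varepsilon\le\min(u_0,\sigma/2)$ let $\rho(u)=\zeta_2(\varepsilon\log(2u/\sigma))$. Then $0\le u\rho'(u)\le\varepsilon$, $\rho=0$ near $u=0$, and $\rho=1$ for $u\ge\sigma/2$. Define $H$ by (i) on $\mathbb D$ and by
\[
H=\beta\sigma-u\,w^{\rho(u)}(t,\theta)+\zeta_1(u/\varepsilon)\,e(t,\theta,u)\qquad(0\le u\le\sigma).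
\]
For small $u\ge0$ this is $E_t+\beta\sigma$, so $H$ is smooth. For $u\ge\sigma/2$ it is $\beta(\sigma-u)=\beta(b-s)$, which is (ii).

\emph{Estimates.} The constants below depend on $w$, $e$, $\zeta_1$, but not on $\varepsilon$. The equations of motion in the collar are
\begin{align*}
\dot\theta&=-\partial_uH=w^{\rho(u)}+u\rho'(u)\,\partial_rw-\tfrac1\varepsilon\,\zeta_1'(u/\varepsilon)\,e-\zeta_1(u/\varepsilon)\,\partial_ue,\\
\dot u&=\partial_\theta H=-u\,\partial_\theta w^{\rho(u)}+\zeta_1(u/\varepsilon)\,\partial_\theta e .
\end{align*}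
The terms with $\zeta_1$ are supported in $u\le2\varepsilon$, where $e=O(\varepsilon^2)$ and $\partial_ue=O(\varepsilon)$. So $|\dot\theta-w^{\rho(u)}|\le C_1\varepsilon$ and $|\dot u|\le C_1u$. For $C_1\varepsilon\le1$ we get $|\partial_sH|\le V$, and $H=0$ at $s=b$; this is (iii).

For (iv), the circles $u=0$ and $u=\sigma$ are invariant. On $u=0$ the time-one map is covered by $h=h^0$, whose rotation number is not in $\mathcal F_d$. Consider an orbit with $u(0)\in(0,\sigma]$ and let $r_0=\rho(u(0))$. Then $|\frac d{dt}\rho(u(t))|=|u\rho'(u)|\,|\dot u/u|\le C_1\varepsilon$, so $|\dot\theta-w^{r_0}(t,\theta)|\le C_2\varepsilon$ for $0\le t\le d$, with $C_2=C_1(1+d\sup|\partial_rw|)$. The solution $\bar\theta$ of $\dot{\bar\theta}=w^{r_0}(t,\bar\theta)$ with $\bar\theta(0)=\theta(0)$ satisfies $\bar\theta(q)=(\Psi^{r_0}_1)^q(\theta(0))$, because $w^{r_0}$ is $1$-periodic in $t$. Gronwall's inequality gives $|\theta(t)-\bar\theta(t)|\le C_2\varepsilon\,d\,e^{d\sup|\partial_\theta w|}$ on $[0,d]$, and this is less than $c$ for $\varepsilon$ small. Then $\theta(q)-\theta(0)\notin\mathbb Z$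 for $1\le q\le d$.
\end{proof}

\section{The main estimate}\label{sec:core}

\begin{proposition}\label{prop:core}
Let $I=(f_t)$ be an isotopy fixing $0$, with endpoint $f$ and $\alpha=\operatorname{rot}(I)$. Suppose that there are smooth maps $g_d\in\mathrm{Diff}^1_\omega(\mathbb D)$, $d\ge2$, such that $g_d$ satisfies $(\mathrm P_d)$ and $g_d\to f$ in $C^1$. Then $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$ and $\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y)=\alpha\pi$.
\end{proposition}

\begin{proof}
Fix $\kappa\in(0,\frac15]$. All objects of Steps 1 and 2 without an index $d$ depend on $\kappa$ and $I$ only. The limits are taken in the order $d\to\infty$, $k\to\infty$, $\kappa\to0$.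

\medskip\noindent\textbf{Step 1: the isotopies.} Let $\Lambda=\sup_t\Lambda(f_t)$, and choose $\eta'\in(0,1]$ with $\eta'\Lambda\le\kappa$ and $2\eta'(\Lambda+1)\le\eta(\kappa/5)$, the constant of Lemma~\ref{lem:gen}. Lemma~\ref{lem:smooth} gives a smooth flat isotopy fixing $0$ within $\eta'$ of $I$. Reparametrize it so that it runs during $[0,\frac12]$ and is constant on $[\frac12,1]$; call it $J$, and let $\bar f$ be its endpoint and $H^\circ$ its normalized Hamiltonian. Reparametrization does not change angles, so $|\mathrm{Ang}_J-\mathrm{Ang}_I|\le\kappa$ by Lemma~\ref{lem:stab}.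

The isotopies to $g_d$ must have Hamiltonians close to $H^\circ$, so we build them from $J$. For $d$ large, $\|g_d-f\|_{C^1}<\eta'$, hence $\|g_d\circ\bar f^{-1}-\mathrm{id}\|_{C^1}<2\eta'(\Lambda+1)$ by \eqref{eq:chain}. Lemma~\ref{lem:gen}(b) gives a smooth isotopy $(\phi^r)$ to $g_d\circ\bar f^{-1}$ fixing $0$, within $\kappa/5$ of the identity, with $|K_r|,|\nabla K_r|\le\kappa/5$. Let $r:[\frac12,1]\to[0,1]$ be smooth, onto, constant near the ends, with $0\le r'\le5$. Let $J^d$ be equal to $J$ on $[0,\frac12]$ and to $\phi^{r(t)}\circ\bar f$ on $[\frac12,1]$. It is a smooth flat isotopy fixing $0$ with endpoint $g_d$. Its normalized Hamiltonian $H^{\circ,d}$ is $H^\circ$ for $t\le\frac12$ and $r'(t)K_{r(t)}$ for $t\ge\frac12$, where $H^\circ=0$. Therefore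
\begin{equation}\label{eq:Hclose}
|H^{\circ,d}-H^\circ|\le\kappa,\qquad|\nabla H^{\circ,d}-\nabla H^\circ|\le\kappa .
\end{equation}
By \eqref{eq:concat} and Lemma~\ref{lem:stab}, $|\mathrm{Ang}_{J^d}-\mathrm{Ang}_I|\le2\kappa<\frac12$. Consider $\delta_d(y)=\mathrm{Ang}_{J^d}(0,y)-\mathrm{Ang}_I(0,y)$ for $y\ne0$. Modulo $\mathbb Z$ it is the angle from $f(y)$ to $g_d(y)$, so its distance to $\mathbb Z$ tends to $0$, uniformly for $y\in\partial\mathbb D$; and this distance is $|\delta_d(y)|$ since $|\delta_d|<\frac12$. By bounded convergence and \eqref{eq:bdry},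
\begin{equation}\label{eq:conv}
\int_{\mathbb D}\mathrm{Ang}_{J^d}(0,y)\,d\omega(y)\to\int_{\mathbb D}\mathrm{Ang}_I(0,y)\,d\omega(y),\qquad\operatorname{rot}(J^d)\to\alpha .
\end{equation}

\medskip\noindent\textbf{Step 2: the constants and the reference domain.} Let $v$ be the supremum of the angular speed of $J$ on $\partial\mathbb D$, and let $C_0\ge1$ bound $|H^\circ|$ and $|\nabla H^\circ|$. Then $C_0$ also bounds $|H^{\circ,d}|$ and $|\nabla H^{\circ,d}|$, since $\kappa\le1$. Put
\[
V=v+2|\alpha|+6,\qquad\sigma=\kappa/V,\qquad b=\pi+\sigma=\pi R^2,\qquad C=C_0+bV,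
\]
and fix an integer $N$ with $N>V$, $N\sigma>C_0+\kappa$ and $Nb\ge4C$.

Let $H'$ be any Hamiltonian on $\mathbb D_R$ with properties (i)--(iii) of Lemma~\ref{lem:collar} for these $\sigma$ and $V$, for a slope $\beta'$ with $|\beta'-\alpha|\le1$, and for a normalized Hamiltonian bounded by $C_0$ together with its gradient. We claim that $(H',N)$ is admissible, with $|H'|,|s\partial_sH'|\le C$ and $G'-s\partial_sG'\ge Nb/2$. Indeed $|\beta'|<V<N$. On $\mathbb D$, $|H'|\le C_0+V\sigma=C_0+\kappa$ and $|s\partial_sH'|\le\frac12|z|\,|\nabla H'|\le C_0$, and $G'\ge N\sigma-C_0-\kappa>0$. On the collar, $|H'|\le\kappa$, $|s\partial_sH'|\le bV$ and $G'\ge(N-V)(b-s)$. The last bound follows from \eqref{eq:radial} and $Nb-2C\ge Nb/2$.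

By \eqref{eq:bdry}, $|h_J-h_I|\le\kappa\le 1$, so $|\operatorname{rot}(J)-\alpha|\le1$ by monotonicity and $|h_J-\mathrm{id}|\le|\alpha|+2$. The path $h^r=(1-r)h_J+r(\mathrm{id}+\alpha)$ satisfies $|h^r-\mathrm{id}|\le|\alpha|+2$, so $V$ is large enough for Lemma~\ref{lem:collar}. We obtain an extension $H$ of $H^\circ+\alpha\sigma$ with slope $\alpha$ and properties (i)--(iii). The reference domain is $X=X(H,N)$.

\medskip\noindent\textbf{Step 3: the comparison domains.} Let $\Delta_d$ be the gap of $\mathcal F_d$ that contains $\operatorname{rot}(J^d)$ and $\beta_0(J^d)$ (Lemma~\ref{lem:gap}). Lemma~\ref{lem:path} gives a Diophantine $\beta_d\in\Delta_d$ and a path from $h_{J^d}$ to $\mathrm{id}+\beta_d$ with rotation numbers in $\Delta_d$. Since $\Delta_d$ has length at most $1/d$, \eqref{eq:conv} gives $\beta_d\to\alpha$ and $\Delta_d\subset(\alpha-1,\alpha+1)$ for $d$ large. So the displacement along the path is at most $|\alpha|+2$. By \eqref{eq:Hclose} the boundary speed of $J^d$ is at most $v+1$. Hence Lemma~\ref{lem:collar} applies with the same $V$ and $\sigma$,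 and gives $H^d$ with slope $\beta_d$ and properties (i)--(iv). By the claim in Step 2, $(H^d,N)$ is admissible with the same $N$; let $X^d=X(H^d,N)$. On $\mathbb D$, $|H^d-H|\le\kappa+|\beta_d-\alpha|\sigma\le2\kappa$ by \eqref{eq:Hclose}, and on the collar $|H^d-H|\le2V\sigma=2\kappa$ by (iii). Put $\varepsilon=8\kappa/(Nb)$, which is less than $1$. Lemma~\ref{lem:compare} and (E1) give, for all $k$ and all large $d$,
\begin{equation}\label{eq:sandwich}
(1+\varepsilon)^{-1}c_k(X^d)\le c_k(X)\le(1+\varepsilon)\,c_k(X^d).
\end{equation}

\medskip\noindent\textbf{Step 4: the limit $d\to\infty$.} The time-one map of $H^d$ is $g_d$ on $\mathbb D$. By $(\mathrm P_d)$ and (iv), $0$ is the only fixed point in $\mathbb D_R$ of its $q$-th power for $q\le d$. The slope $\beta_d$ is irrational and lies in the same gap as $\beta_0(J^d)$, and $G^d-s\partial_sG^d\ge Nb/2\ge b/2$. By \eqref{eq:sandwich}, $c_k(X^d)\le2c_k(X)$, a bound independent of $d$; so $c_k(X^d)<db/4$ for $d\ge d(k)$. Proposition~\ref{prop:two} then computes $c_k(X^d)$ in terms of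
\[
a_d^\sharp=(N+\beta_d)b,\qquad a_d=Nb+\int_0^1H^d_t(0)\,dt=Nb+\int_{\mathbb D}\mathrm{Ang}_{J^d}(0,y)\,d\omega(y)+\beta_d\sigma ,
\]
where we used Proposition~\ref{prop:susp}(d), property (i) and Lemma~\ref{lem:ham}. Now $a_d^\sharp\to a^*=(N+\alpha)b>0$, and by \eqref{eq:conv}, $a_d\to a_\infty=Nb+\int\mathrm{Ang}_I(0,y)\,d\omega(y)+\alpha\sigma$. Lemma~\ref{lem:order} gives $a_\infty=a^*$, which reads $\int\mathrm{Ang}_I(0,y)\,d\omega(y)=\alpha(b-\sigma)=\alpha\pi$, and $c_k(X^d)\to N_k(a^*,b)$. So \eqref{eq:sandwich} becomes a statement about the reference domain alone: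
\[
(1+\varepsilon)^{-1}N_k(a^*,b)\le c_k(X)\le(1+\varepsilon)\,N_k(a^*,b)\qquad\text{for all }k .
\]

\medskip\noindent\textbf{Step 5: the limits $k\to\infty$ and $\kappa\to0$.} Square, divide by $k$, and let $k\to\infty$. By (E3) and \eqref{eq:weyl}, $(1+\varepsilon)^{-2}a^*b\le2\operatorname{vol}(X)\le(1+\varepsilon)^2a^*b$. For $\varepsilon\le1$ we have $(1+\varepsilon)^2-1\le3\varepsilon$ and $1-(1+\varepsilon)^{-2}\le2\varepsilon$, so, using $|\alpha|<N$,
\[
|2\operatorname{vol}(X)-a^*b|\le3\varepsilon\,a^*b=\frac{24\kappa}{Nb}\,(N+\alpha)b^2\le48\kappa b .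
\]
The number $N$ may be very large when $\kappa$ is small, but it cancels here: the volume grows like $N$ and the relative error $\varepsilon$ decays like $1/N$. By Proposition~\ref{prop:susp}(a), property (i) and Lemma~\ref{lem:ham},
\[
2\operatorname{vol}(X)=Nb^2+\widetilde{\mathrm{Cal}}(J)+2\pi\alpha\sigma+2\int_0^1\!\!\int_{\{\pi\le s\le b\}}H_t\,\omega\,dt .
\]
By (iii) the last term is at most $2\int_0^\sigma Vu\,du=V\sigma^2$ in absolute value, so the last two terms together are at most $V\sigma(2\pi+\sigma)\le2\kappa b$. Since $a^*b=Nb^2+\alpha b^2$, we obtain $|\widetilde{\mathrm{Cal}}(J)-\alpha b^2|\le50\kappa b$. Finally $|\widetilde{\mathrm{Cal}}(J)-\widetilde{\mathrm{Cal}}(I)|\le\pi^2\kappa$ and $\pi\le b\le\pi+\kappa$. Letting $\kappa\to0$ gives $\widetilde{\mathrm{Cal}}(I)=\alpha\pi^2$.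
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]
Since $g_j(0)=0$, also $f(0)=0$. By Section~\ref{sec:approx} there is an isotopy $I$ to $f$ fixing $0$, and by Lemma~\ref{lem:indep} we may use it to compute $\mathrm{Cal}_1(f)$. For $j$ large, Lemma~\ref{lem:gen}(a) gives an isotopy $\Phi_j$ to $g_j\circ f^{-1}$ fixing $0$, so $I_j=\Phi_j\cdot I$ is an isotopy to $g_j$ fixing $0$. Given $d\ge2$, choose such a $j$ with $d_j\ge d$ and $\|g_j-f\|_{C^1}<1/d$. Then $g_j$ satisfies $(\mathrm P_d)$. Lemma~\ref{lem:smooth} applied to $I_j$ gives smooth area-preserving maps fixing $0$ arbitrarily close to $g_j$, and by Lemma~\ref{lem:open} one of them, $g'_d$, satisfies $(\mathrm P_d)$ and $\|g'_d-f\|_{C^1}<2/d$. Proposition~\ref{prop:core} gives $\mathrm{Cal}_1(f)=0$.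

If the second statement failed, there would be $g_j\in\mathcal K$ satisfying $(\mathrm P_j)$ with $|\mathrm{Cal}_1(g_j)|\ge\delta$ for all $j\ge2$. A subsequence converges to some $f\in\mathcal K$. By the first part $\mathrm{Cal}_1(f)=0$, and by Lemma~\ref{lem:cont} $|\mathrm{Cal}_1(f)|\ge\delta$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:approx} there is an isotopy to $f$ fixing $0$, so $f$ satisfies $(\mathrm P_d)$ for all $d$ by Lemma~\ref{lem:pseudo}. Theorem~\ref{thm:finite} for the constant sequence $g_j=f$, $d_j=j$, gives $\mathrm{Cal}_1(f)=0$, and by Lemma~\ref{lem:indep} this means $\widetilde{\mathrm{Cal}}(I)=\pi^2\operatorname{rot}(I)$ for every isotopy $I$ to $f$.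
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:periodic}]
We first find an interior fixed point. By Brouwer's plane translation theorem, if an orientation-preserving homeomorphism of the open disk has no fixed point, then every point is wandering: it has a neighborhood $U$ whose iterates are pairwise disjoint. For $f$ these iterates would all have the same positive area inside a disk of finite area. So $f(p)=p$ for some $p$ with $|p|<1$. Conjugation by $T_p$, with $\rho_0\ge|p|$, preserves $\mathrm{Cal}_1$ by Lemma~\ref{lem:cont} and preserves the number of periodic points in the open disk. So we may assume that $f(0)=0$, and take an isotopy fixing $0$.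

If $0$ were the only periodic point of $f$ in $\mathbb D$, then $f$ would be a $C^1$ irrational pseudo-rotation, and $\mathrm{Cal}_1(f)=0$ by Theorem~\ref{thm:main}. So $f$ has another periodic point, possibly on $\partial\mathbb D$, and the blow-up of $f$ at $0$ is an area-preserving homeomorphism of the closed annulus, isotopic to the identity, with a periodic point. By a theorem of Franks~\cite{Franks}, \emph{an area-preserving homeomorphism of the open or closed annulus, isotopic to the identity, with at least one periodic point has infinitely many interior periodic points.} The interior of the annulus is the open disk minus the origin.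
\end{proof}

\begin{thebibliography}{9}

\bibitem{BN} Brown and Neumann, Michigan Math. J. 24 (1977).

\bibitem{CGHR} Cristofaro-Gardiner, Hutchings and Ramos, \emph{The asymptotics of ECH capacities}, Invent. Math. 199 (2015).

\bibitem{Franks} Franks, Invent. Math. 108 (1992), 403--418.

\bibitem{HutQ} Hutchings, \emph{Quantitative embedded contact homology}, J. Differential Geom. 88 (2011).

\bibitem{HutL} Hutchings, \emph{Lecture notes on ECH}, Bolyai Soc. Math. Stud. 26 (2014).

\bibitem{Joly} Beno\^it Joly, \emph{The Calabi invariant for Hamiltonian diffeomorphisms of the unit disk}, arXiv:2102.09352 (2021).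

\bibitem{Yoccoz} Yoccoz, Ann. Sci. ENS 17 (1984).

\end{thebibliography}
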